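\title{A recursive formula for the $b$-function of the Vandermonde determinant}

\begin{abstract}
We prove a recursive formula, conjectured by Bapat and Walters, for the Bernstein--Sato polynomial of the Vandermonde determinant $\xi_n=\prod_{i<j}(x_i-x_j)$: it is the least common multiple of the $b$-functions of the products of smaller Vandermonde determinants attached to the partitions $\lambda\ne(n)$ of $n$, multiplied by $\prod_{i=n-1}^{(n-1)^2}\bigl(s+i/\binom n2\bigr)$. Localization and the symmetry of $b$-functions of free divisors reduce the formula to lower bounds for the multiplicities of the roots in $[-1,0)$. These come from the first pole of a positive integral over an orthant, taken against a suitable monomial weight. The same method gives all root multiplicities in terms of laminar families of sets, and an analogous recursion in type $B_n$.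
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X=\mathbb C^n$ with coordinates $x_1,\dots,x_n$, let $\mathcal D_X$ be the ring of differential operators on $X$ with polynomial coefficients, and let $s$ be an indeterminate that commutes with $\mathcal D_X$. For a nonzero polynomial $f$, the free $\mathbb C[x,f^{-1},s]$-module generated by a symbol $f^s$ becomes a $\mathcal D_X[s]$-module through the rule
\[
\partial_j(a\,f^s)=\bigl(\partial_ja+s\,a\,f^{-1}\partial_jf\bigr)f^s ,
\]
and one writes $f^{s+k}=f^k\cdot f^s$ for $k\in\mathbb Z$. The \emph{$b$-function} or \emph{Bernstein--Sato polynomial} $b_f(s)$ is the monic minimal polynomial of $s$ acting on $\mathcal D_X[s]f^s/\mathcal D_X[s]f^{s+1}$. This module is generated by the class of $f^s$ and $s$ is central, so $b_f$ is the monic generator of the ideal of all $b\in\mathbb C[s]$ for which there is a \emph{functional equation}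
\begin{equation}\label{eq:fe}
b(s)\,f^s=\Theta\,f^{s+1},\qquad \Theta\in\mathcal D_X[s].
\end{equation}
That this ideal is nonzero is the basic existence theorem of the subject. For a nonzero constant $f$ one has $b_f=1$.

The example $f=x^k$ in one variable shows what the roots measure. Here $\partial^kf^{s+1}=\prod_{j=1}^k(ks+j)\,f^s$. Only the part of $\Theta$ that lowers degrees by $k$ contributes to \eqref{eq:fe}, and it is a combination of operators $x^l\partial^{l+k}$ with coefficients in $\mathbb C[s]$; hence $b_f=\prod_{j=1}^k(s+j/k)$. On the other hand $\int_0^1x^{j-1}f^s\,dx=1/(ks+j)$. So each root $-j/k$ is the point where the integral of $f^s$ against the weight $x^{j-1}$ stops converging. The roots record how fast $f$ vanishes, as tested by such integrals, and this is how we shall detect them.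

The Vandermonde determinant is $\xi_n=\prod_{1\le i<j\le n}(x_i-x_j)$. Write $[n]=\{1,\dots,n\}$. For $S\subset[n]$ let $\xi_S$ be the product of the $x_i-x_j$ with $i,j\in S$ and $i<j$ (the empty product is $1$), and for a set partition $P=\{P_1,P_2,\dots\}$ of $[n]$ let $\xi_P=\prod_t\xi_{P_t}$. For an integer partition $\lambda=(\lambda_1\ge\lambda_2\ge\cdots)$ of $n$, written $\lambda\vdash n$, let $\xi_\lambda=\xi_P$ for the set partition with consecutive blocks $\{1,\dots,\lambda_1\}$, $\{\lambda_1+1,\dots,\lambda_1+\lambda_2\}$, and so on. The following formula was conjectured by Bapat and Walters \cite{BW}.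

\begin{theorem}\label{thm:main}
For every $n\ge2$,
\[
b_{\xi_n}(s)=\operatorname{lcm}_{\lambda\vdash n,\ \lambda\ne(n)}\bigl(b_{\xi_\lambda}(s)\bigr)\cdot\prod_{i=n-1}^{(n-1)^2}\Bigl(s+\frac{i}{\binom n2}\Bigr).
\]
\end{theorem}

Throughout, $\Lambda_n(s)$ denotes the least common multiple in this formula, and $r=n-1$, $d=\binom n2$, so that $(n-1)^2=2d-r$. The shape of the formula can be guessed in three steps. First, near a point whose coordinates coincide exactly within the blocks of a set partition $P$, the polynomial $\xi_n$ is $\xi_P$ times a nonvanishing factor; the points off the line $x_1=\dots=x_n$ should therefore contribute $\Lambda_n$. Second, transversally to that line $\xi_n$ is homogeneous of degree $d$ in $r$ variables, and in polar coordinates an integral of $\xi_n^s$ against a weight of degree $j$ has the radial factor $\int_0^1\rho^{ds+r+j-1}\,d\rho=1/(ds+r+j)$; the line should contribute at most simple factors $s+i/d$ with $i\ge r$. Third, the hypersurface $\xi_n=0$ is a free divisor, and this makes the roots symmetric about $-1$, so $i\le 2d-r$.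 Section~\ref{sec:reduction} makes these steps precise:
\begin{equation}\label{eq:soft}
b_{\xi_n}(s)=\Lambda_n(s)\prod_{i\in I}\Bigl(s+\frac id\Bigr),\qquad I=2d-I\subset\{r,\dots,2d-r\}.
\end{equation}
Theorem~\ref{thm:main} says that every candidate left by these constraints does occur, and the main work is to show that $i\in I$ for $r\le i\le d$.

The proof determines all multiplicities. A family of sets is \emph{laminar} if any two of its members are nested or disjoint. For $0<c\le1$ put
\[
T_c=\Bigl\{m\ge2:\ c\tbinom m2\in\mathbb Z,\ cm\ge2\Bigr\},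
\]
and let $L_m(c)$ be the maximal cardinality of a laminar family of subsets of $[m]$ all of whose members have size in $T_c$. A recursion for these numbers is given in Lemma~\ref{lem:rec}.

\begin{theorem}\label{thm:mult}
Let $n\ge2$. The multiplicity of $-c$ as a root of $b_{\xi_n}$ is $L_n(c)$ for $0<c\le1$, it is $L_n(2-c)$ for $1\le c<2$, and it is $0$ for all other $c$. Moreover $b_{\xi_\lambda}=\prod_tb_{\xi_{\lambda_t}}$ for every partition $\lambda$.
\end{theorem}

For example, $b_{\xi_2}=s+1$ and $b_{\xi_3}=(s+1)^2(s+\frac23)(s+\frac43)$. Then $\Lambda_4=\operatorname{lcm}\bigl(b_{\xi_3},(s+1)^2\bigr)=b_{\xi_3}$, and multiplying by $\prod_{i=3}^9(s+\frac i6)$ gives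
\[
b_{\xi_4}=(s+1)^3\bigl(s+\tfrac12\bigr)\bigl(s+\tfrac23\bigr)^2\bigl(s+\tfrac56\bigr)\bigl(s+\tfrac76\bigr)\bigl(s+\tfrac43\bigr)^2\bigl(s+\tfrac32\bigr).
\]

The method also applies in type $B_n$. Let $\beta_0=1$ and $\beta_n=\prod_ix_i\prod_{i<j}(x_i^2-x_j^2)$, a polynomial of degree $n^2$. For $0\le m\le n$ and $\lambda\vdash n-m$ (with $\lambda=\emptyset$ if $m=n$) let $\beta_{m,\lambda}=\beta_m(x_1,\dots,x_m)\,\xi_\lambda(x_{m+1},\dots,x_n)$.

\begin{theorem}\label{thm:B}
For every $n\ge1$,
\[
b_{\beta_n}(s)=\operatorname{lcm}_{(m,\lambda)\ne(n,\emptyset)}\bigl(b_{\beta_{m,\lambda}}(s)\bigr)\cdot\prod_{i=n}^{2n^2-n}\Bigl(s+\frac i{n^2}\Bigr).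
\]
\end{theorem}

Two results are used without proof, K.~Saito's criterion for freeness and the symmetry theorem of Narv\'aez Macarro \cite{NM}; both are stated in Section~\ref{sec:tools}. We write $\operatorname{mult}_{-c}b$ for the multiplicity of $-c$ as a root of $b$, which may be $0$. An \emph{interval} is a nonempty finite set of consecutive integers, unless it is a set of values of $s$ or $c$.

\section{The cases $n=3$ and $n=4$}\label{sec:example}

Put $y_j=x_{j+1}-x_j$ for $1\le j\le r$. Then $\xi_n=\pm f_n$ with
\begin{equation}\label{eq:fn}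
f_n=\prod_{1\le a\le b\le r}(y_a+\dots+y_b),
\end{equation}
and $f_n>0$ on the orthant $(0,\infty)^r$. We take \eqref{eq:soft} for granted and ask how to show that a given $i$ lies in $I$. If $-i/d$ is not a root of $\Lambda_n$, it is enough to show that it is a root of $b_{\xi_n}$. The difficulty is that it may already be a root of $\Lambda_n$; then one has to show that its multiplicity goes up.

For $w\in\mathbb Z_{\ge0}^r$ consider $Z_w(s)=\int_{(0,\infty)^r}y^wf_n^s\,e^{-|y|}\,dy$, where $|y|=\sum_jy_j$. Integrating \eqref{eq:fe} by parts expresses $b_{f_n}(s)Z_w(s)$ through integrals of the same kind at $s+1$, which converge for $s\ge-1$. This gives the following principle, proved in Section~\ref{sec:pole}: \emph{if $0<c\le1$, if $Z_w(s)$ converges for $s>-c$, and if it grows at least like $(s+c)^{-M}$ as $s\downarrow-c$, then $(s+c)^M$ divides $b_{f_n}$.} The integrand is positive, so growth can be read off from one region of the orthant without fear of cancellation. The price is that only the first pole of $Z_w$ is seen, and the weight $y^w$ has to be chosen so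 that this pole sits at $-c$.

\begin{example}\label{ex:three}
Let $n=3$, so $r=2$, $d=3$, $f_3=y_1y_2(y_1+y_2)$, $\Lambda_3=s+1$, and $I=6-I\subset\{2,3,4\}$. Substituting $y_1=\rho u$, $y_2=\rho(1-u)$ gives $f_3=\rho^3u(1-u)$, $dy=\rho\,d\rho\,du$, and
\[
Z_w(s)=\Gamma(3s+2+w_1+w_2)\int_0^1u^{s+w_1}(1-u)^{s+w_2}\,du .
\]
For $w=(0,0)$ this converges for $s>-\frac23$ and blows up like $(s+\frac23)^{-1}$. So $-\frac23$ is a root, $2\in I$, and $4\in I$ by symmetry. For $i=3$ we need a double root at $-1$, since $-1$ is a root of $\Lambda_3$. Take $w=(0,1)$. The total weight $1$ moves the pole of the radial factor from $-\frac23$ to $-1$, and the factor $\int_0^1u^s(1-u)^{s+1}du$ still blows up like $(s+1)^{-1}$ at $u=0$, because no weight was put on $y_1$. Hence $(s+1)^2$ divides $b_{\xi_3}$, and $I=\{2,3,4\}$.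
\end{example}

\begin{example}\label{ex:four}
Let $n=4$, $i=4$, $c=\frac46=\frac23$. The root $-\frac23$ of $\Lambda_4$ is simple: it is a simple root of $b_{\xi_3}$, and $b_{\xi_{(2,2)}}$ divides $(s+1)^2$ because $\partial_1\partial_3(y_1y_3)^{s+1}=(s+1)^2(y_1y_3)^s$. We need a double pole. On the sector $y_1<y_2<y_3$ put $y_1=t_1t_2t_3$, $y_2=t_2t_3$, $y_3=t_3$, with $t_1,t_2\in(0,1)$. Then $dy=t_2t_3^2\,dt$ and
\[
f_4=t_1t_2^3t_3^6\,(1+t_1)(1+t_2)(1+t_2+t_1t_2),
\]
where the last three factors have product between $1$ and $12$. Up to bounded factors the integral over the sector is a product of integrals $\int t^{A-1}dt$ near $t=0$, with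
\[
A=s+1+w_1,\qquad A=3s+2+w_1+w_2,\qquad A=6s+3+w_1+w_2+w_3 .
\]
The last two vanish at $s=-\frac23$ exactly for $w=(0,0,1)$. The other sectors must converge for $s>-\frac23$. There the exponents at $s=-\frac23$ are the numbers $\sum_{j\in S}w_j+|S|-\frac23N(S)$ for $S\subset\{1,2,3\}$, where $N(S)$ counts the factors of $f_4$ that involve only the $y_j$ with $j\in S$. For $S=\{1\},\{2\},\{3\},\{1,2\},\{1,3\},\{2,3\},\{1,2,3\}$ one has $N(S)=1,1,1,3,2,3,6$, and the numbers are $\frac13,\frac13,\frac43,0,\frac53,1,0$. All are nonnegative, so $(s+\frac23)^2$ divides $b_{\xi_4}$ and $4\in I$. The position of the weight matters: for $w=(0,1,0)$ the sets $\{1,2\}$ and $\{2,3\}$ both give $1$, only $\{1,2,3\}$ gives $0$, and the pole is simple.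
\end{example}

In the second example the double pole comes from the nested sets of points $\{1,2,3\}\subset\{1,2,3,4\}$, whose sizes lie in $T_{2/3}$. In general we bound the multiplicity of $-c$ from above by $L_n(c)$, using only \eqref{eq:soft} for smaller $n$ (Section~\ref{sec:upper}), and we construct a weight whose first pole is at $-c$ and has order at least $L_n(c)$ (Section~\ref{sec:weights}).

\section{Functional equations and free divisors}\label{sec:tools}

From now on $V=\mathbb C^r$ has coordinates $y_1,\dots,y_r$. Two properties of $b$-functions are used throughout.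

\begin{enumerate}
\item[(P1)] $b_f$ is unchanged by linear changes of coordinates, by nonzero scalar factors, and by adding dummy variables. For the last point, if $f$ involves only $y'$ among coordinates $(y',z)$, then in \eqref{eq:fe} the terms of $\Theta$ containing some $\partial_z$ kill $f^{s+1}$, and setting $z=0$ in the remaining terms gives a functional equation in $y'$. In particular $b_{\xi_P}=b_{\xi_\lambda}$ if the set partition $P$ has block sizes $\lambda$, since a permutation of the coordinates takes $\xi_P$ to $\pm\xi_\lambda$.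
\item[(P2)] If $f$ and $g$ involve disjoint sets of variables, then $b_{fg}\mid b_fb_g$: the product of operators $\Theta_f\Theta_g$ from the two functional equations sends $(fg)^{s+1}$ to $b_f(s)b_g(s)(fg)^s$.
\end{enumerate}

The symmetry theorem below concerns the \emph{local} $b$-function $b_{F,0}$, which is defined as in \eqref{eq:fe} except that the coefficients of $\Theta$ are convergent power series at $0$. For homogeneous polynomials nothing is lost.

\begin{lemma}\label{lem:local}
If $F$ is homogeneous of degree $D\ge1$, then $b_F=b_{F,0}$.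
\end{lemma}

\begin{proof}
A polynomial functional equation is also a local one, so $b_{F,0}\mid b_F$. Conversely, let $b_{F,0}(s)F^s=\Theta F^{s+1}$ with $\Theta=\sum a_{\alpha k}(y)s^k\partial^\alpha$ a finite sum and $a_{\alpha k}$ convergent. The rule $\partial_j(qF^{s+1-l})=\bigl(F\partial_jq+(s+1-l)q\,\partial_jF\bigr)F^{s-l}$ shows by induction that $\partial^\alpha F^{s+1}=q_\alpha F^{s+1-|\alpha|}$ with $q_\alpha\in\mathbb C[y,s]$ homogeneous in $y$ of degree $|\alpha|(D-1)$. For $K$ at least the order of $\Theta$, the functional equation is equivalent to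
\[
b_{F,0}(s)F^K=\sum a_{\alpha k}\,s^k\,q_\alpha F^{K+1-|\alpha|},
\]
an identity of power series in $y$ with coefficients in $\mathbb C[s]$. The left side is homogeneous of degree $KD$, and $q_\alpha F^{K+1-|\alpha|}$ has degree $(K+1)D-|\alpha|$. So the identity persists if each $a_{\alpha k}$ is replaced by its homogeneous part of degree $|\alpha|-D$, which is a polynomial. Hence $b_F\mid b_{F,0}$.
\end{proof}

Let $h$ be a reduced polynomial on $V$. A vector field $\delta$ is \emph{tangent} to the divisor $h=0$ if $\delta(h)$ is a multiple of $h$. The divisor is \emph{free} if at each of its points the germs of tangent holomorphic vector fields form a free module over the ring of germs of holomorphic functions. It is \emph{locally quasi-homogeneous} if at each of its points there are local coordinates, centered at that point, in which it is defined by a weighted homogeneous polynomial with positive weights. We use two results.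

\begin{enumerate}
\item[(S)] (K.~Saito's criterion.) If $r$ polynomial vector fields on $\mathbb C^r$ are tangent to a reduced divisor $h=0$ and the determinant of their coefficients is a nonzero constant times $h$, then the divisor is free.
\item[(NM)] (Narv\'aez Macarro \cite{NM}.) If $h$ is a reduced local equation of a locally quasi-homogeneous free divisor at a point of it, then the local $b$-function satisfies $b_h(-s-2)=\pm b_h(s)$.
\end{enumerate}

Call a polynomial $b(s)$ \emph{symmetric} if $b(-s-2)=\pm b(s)$, that is, if its roots with multiplicities are invariant under reflection in $-1$. That $h$ be reduced is essential in (NM): the roots $-1,-\frac12$ of $b_{x^2}$ are not symmetric.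

\begin{lemma}\label{lem:sym}
The polynomials $b_{\xi_\lambda}$ and $b_{\beta_{m,\lambda}}$ are symmetric for all $\lambda$ and all $(m,\lambda)$.
\end{lemma}

\begin{proof}
Let $h$ be one of $\xi_\lambda$, $\beta_{m,\lambda}$. If $h=1$ then $b_h=1$. Otherwise $h$ is a product of pairwise nonproportional linear forms, hence reduced. Near any point of $h=0$ it is a unit times a product of linear forms in coordinates centered there, so the divisor is locally quasi-homogeneous. By (S), (NM) at the origin, and Lemma~\ref{lem:local}, it suffices to find $n$ tangent fields on $\mathbb C^n$ with determinant $\pm h$. By the Leibniz rule, $\delta$ is tangent as soon as $\delta(\ell)$ is a multiple of $\ell$ for each linear factor $\ell$ of $h$.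

For a block $S$ of variables carrying the factor $\xi_S$, take the fields $\sum_{i\in S}x_i^k\partial_i$ with $0\le k\le|S|-1$. They send $x_i-x_j$ $(i,j\in S)$ to its multiple $x_i^k-x_j^k$, and their determinant in the variables of $S$ is $\pm\xi_S$. For the variables $x_1,\dots,x_m$ carrying $\beta_m$, take $\sum_{i\le m}x_i^{2k-1}\partial_i$ with $1\le k\le m$. They send $x_i$ to $x_i^{2k-1}$ and $x_i\pm x_j$ to $x_i^{2k-1}\pm x_j^{2k-1}$, which is a multiple of $x_i\pm x_j$ because the exponent is odd, and their determinant is $\prod_ix_i$ times the Vandermonde determinant of the $x_i^2$, that is, $\pm\beta_m$. Fields of one block kill the factors of the other blocks, and the full coefficient matrix is block diagonal with determinant $\pm h$.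
\end{proof}

\section{Localization and symmetry}\label{sec:reduction}

The goal of this section is \eqref{eq:soft}. The first lemma compares $F=fg$ with $f$; it replaces the local statement that a nonvanishing factor $g$ does not affect the $b$-function.

\begin{lemma}\label{lem:A}
Let $F=fg$ with nonzero polynomials $f,g$ on $V$.
\begin{enumerate}
\item[(a)] If $b(s)f^s\in\mathcal D_V[s]f^{s+1}$, then $g^Nb(s)F^s\in\mathcal D_V[s]F^{s+1}$ for some $N$.
\item[(b)] Suppose that in linear coordinates $(y',z)$ the polynomial $f$ is homogeneous and involves only $y'$, and that $g$ does not vanish identically on $\{y'=0\}$. Then $b_f\mid b_F$.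
\end{enumerate}
\end{lemma}

\begin{proof}
Let $R=\mathbb C[y,F^{-1},s]$ and let $\phi\colon Rf^s\to RF^s$ be the $R$-linear bijection $af^s\mapsto aF^s$, that is, multiplication by $g^s$. From the definition of the action, $\phi(\partial_jm)=(\partial_j-s\,g^{-1}\partial_jg)\,\phi(m)$. So for $\Theta\in\mathcal D_V[s]$ there are $\Theta^\pm\in\mathcal D_V[g^{-1}][s]$ with $\phi\,\Theta=\Theta^+\phi$ and $\phi^{-1}\Theta=\Theta^-\phi^{-1}$. An element of $\mathcal D_V[g^{-1}][s]$, written with coefficients on the left, lies in $g^{-N}\mathcal D_V[s]$ for some $N$.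

(a) Applying $\phi$ to $b(s)f^s=\Theta f^{s+1}$ gives $b(s)F^s=\Theta^+g^{-1}F^{s+1}$. Multiply on the left by a large power of $g$.

(b) Applying $\phi^{-1}$ to $b_F(s)F^s=\Theta F^{s+1}$ gives $b_F(s)f^s=\Theta^-g\,f^{s+1}$, hence $g^Nb_F(s)f^s=\Theta'f^{s+1}$ with $\Theta'\in\mathcal D_V[s]$. Choose $z_0$ with $g(0,z_0)\ne0$. As in (P1), drop the terms of $\Theta'$ containing some $\partial_z$ and set $z=z_0$. This gives $p(y')\,b_F(s)f^s=\Theta''f^{s+1}$, where $\Theta''$ is an operator in $y'$ and $p(y')=g(y',z_0)^N$ has $p(0)\ne0$. Since $f$ is homogeneous, $\mathbb C[y',f^{-1},s]f^s$ is graded with $s$ and $f^s$ in degree $0$, the coordinates raise the degree by one, and the derivations lower it by one. The component of degree $0$ of the last identity is $p(0)\,b_F(s)f^s=\Theta'''f^{s+1}$, where $\Theta'''$ is the part of $\Theta''$ of degree $-\deg f$. So $b_f\mid b_F$.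
\end{proof}

The condition on $g$ in (b) cannot be dropped: for $f=y^2$, $g=y$ the root $-\frac12$ of $b_{y^2}$ is not a root of $b_{y^3}$.

Part (a) implies that a polynomial $B(s)$ that works at all points other than $0$ kills the class of $F^s$ up to an element supported at the origin. On such an element the Euler operator has only the eigenvalues $-r,-r-1,\dots$, and on $F^s$ it acts as $s\deg F$. This is the algebraic form of the radial integral in the introduction.

\begin{lemma}\label{lem:B}
Let $F$ be homogeneous of degree $D\ge1$ on $V=\mathbb C^r$, and let $F=f_\tau g_\tau$ be finitely many factorizations such that the $g_\tau$ have no common zero in $V\setminus\{0\}$. If all $b_{f_\tau}$ divide $B(s)$, then $b_F(s)$ divides $B(s)\prod_{j=0}^{k-1}\bigl(s+\frac{r+j}D\bigr)$ for some $k\ge1$.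
\end{lemma}

\begin{proof}
Let $u$ be the class of $F^s$ in $\mathcal D_V[s]F^s/\mathcal D_V[s]F^{s+1}$ and $v=B(s)u$. By Lemma~\ref{lem:A}(a), $g_\tau^Nv=0$ for all $\tau$ and some $N$. By the Nullstellensatz the ideal generated by the $g_\tau^N$ contains $\mathfrak m^k$ for some $k\ge1$, where $\mathfrak m=(y_1,\dots,y_r)$. So $\mathfrak m^kv=0$.

Let $E=\sum_jy_j\partial_j$. We claim that in any $\mathcal D_V$-module, $\mathfrak m^kv=0$ implies $\prod_{j=0}^{k-1}(E+r+j)\,v=0$. For $k=1$, $Ev=\sum_j(\partial_jy_j-1)v=-rv$. For $k\ge2$ we have $\mathfrak m^{k-1}(y_iv)=0$, so $\prod_{j=0}^{k-2}(E+r+j)\,y_iv=0$ by induction. Since $Ey_i=y_i(E+1)$, this says that $y_iv'=0$ for all $i$, where $v'=\prod_{j=1}^{k-1}(E+r+j)\,v$. The case $k=1$ gives $(E+r)v'=0$, which is the claim.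

By Euler's identity $Eu=Ds\,u$, hence $Ev=Ds\,v$, and since $s$ commutes with $E$, a polynomial in $E$ acts on $v$ as the same polynomial in $Ds$. Therefore $\prod_{j<k}(Ds+r+j)\,B(s)u=0$.
\end{proof}

\begin{proposition}\label{prop:red}
Let $F$ be a product of $D\ge1$ nonzero linear forms on $V=\mathbb C^r$. For $p\in V$ let $F_p$ be the product of those factors that vanish at $p$, and let $\Lambda_F$ be the least common multiple of the $b_{F_p}$ with $p\ne0$.
\begin{enumerate}
\item[(a)] $b_{F_p}\mid b_F$ for every $p\in V$.
\item[(b)] $b_F=\Lambda_F\prod_{i\in I}(s+i/D)$ for a finite set $I\subset\{r,r+1,\dots\}$.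
\item[(c)] If $b_F$ and all $b_{F_p}$ are symmetric, then $I=2D-I\subset\{r,\dots,2D-r\}$.
\end{enumerate}
\end{proposition}

\begin{proof}
Write $F=F_pg_p$, so $g_p(p)\ne0$. Only finitely many factorizations arise in this way.

(a) Extend a basis $y'$ of the span of the factors of $F_p$ to a system of linear coordinates. Then $F_p$ is homogeneous in $y'$, and $p$ is a point of $\{y'=0\}$ where $g_p\neq0$. Apply Lemma~\ref{lem:A}(b).

(b) The $g_p$ with $p\ne0$ have no common zero outside $0$. By Lemma~\ref{lem:B}, $b_F$ divides $\Lambda_FR$, where $R$ is a product of distinct factors $s+i/D$ with $i\ge r$. By (a), $\Lambda_F\mid b_F$. So $b_F/\Lambda_F$ is a polynomial dividing $R$.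

(c) The multiplicity of a root of $\Lambda_F$ is the maximum of its multiplicities in the $b_{F_p}$, so $\Lambda_F$ is symmetric, and then so is $b_F/\Lambda_F$. The reflection sends $-i/D$ to $-(2D-i)/D$.
\end{proof}

\begin{corollary}\label{cor:soft}
For every $n\ge2$ the factorization \eqref{eq:soft} holds. For every partition $\lambda$, all roots of $b_{\xi_\lambda}$ lie in the real interval $(-2,0)$.
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:red} to $F=f_n$ on $\mathbb C^r$; by (P1), $b_{f_n}=b_{\xi_n}$. A point $p$ determines $(x_1,\dots,x_n)$ up to adding a common constant, and $F_p=\pm\xi_P$, where $P$ groups the indices of equal coordinates. As $p$ runs over the nonzero points, $P$ runs over all set partitions other than $\{[n]\}$. So $\Lambda_F=\Lambda_n$ by (P1), and Lemma~\ref{lem:sym} provides the symmetry. For the second statement, (P2) reduces to $\lambda=(n)$, and we use induction on $n$: the roots of $\Lambda_n$ are roots of some $b_{\xi_m}$ with $m<n$, and the others are $-i/d$ with $0<i/d\le(n-1)^2/\binom n2=2(n-1)/n<2$.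
\end{proof}

\section{The first pole of an integral over the orthant}\label{sec:pole}

We prove the principle of Section~\ref{sec:example} together with the analysis of sectors from Example~\ref{ex:four}. Let $Y$ be a finite index set with $r=|Y|\ge1$. The \emph{support} of a linear form in the variables $y_j$ $(j\in Y)$ is the set of indices with nonzero coefficient. For $w\in\mathbb Z_{\ge0}^Y$ and $S\subset Y$ put $w(S)=\sum_{j\in S}w_j$.

\begin{proposition}\label{prop:pole}
Let $f$ be a product of $D$ nonzero linear forms in the variables $y_j$ $(j\in Y)$ with nonnegative real coefficients, and assume that every $y_j$ is among the factors. For $S\subset Y$ let $N(S)$ be the number of factors with support in $S$. Let $c\in(0,1]$ and $w\in\mathbb Z_{\ge0}^Y$ satisfy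
\[
\varepsilon(S):=w(S)+|S|-cN(S)\ge0\qquad\text{for all }S\subset Y,
\]
and let $\emptyset\ne S^{(1)}\subsetneq\dots\subsetneq S^{(M)}$ be subsets with $\varepsilon(S^{(l)})=0$. Then $\operatorname{mult}_{-c}b_f\ge M$.
\end{proposition}

\begin{proof}
On the orthant $Q=(0,\infty)^Y$ we have $f>0$. For a polynomial $q$ let $Z_q(s)=\int_Qq\,f^se^{-|y|}\,dy$, and let $Z=Z_{y^w}$.

\emph{Step 1: sectors.} Up to a null set, $Q$ is the union of the sectors $0<y_{\pi(1)}<\dots<y_{\pi(r)}$, where $\pi\colon[r]\to Y$ runs over all bijections. Fix $\pi$, put $S_i=\{\pi(1),\dots,\pi(i)\}$, and write $y_{\pi(i)}=t_it_{i+1}\cdots t_r$ with $t_i\in(0,1)$ for $i<r$ and $t_r>0$. The Jacobian matrix is triangular with diagonal entries $t_{i+1}\cdots t_r$, so $dy=\prod_it_i^{i-1}dt_i$. Since its coefficients are nonnegative, a linear factor of $f$ lies between positive constant multiples of the largest $y_j$ with $j$ in its support. This largest coordinate is $t_m\cdots t_r$ with $m$ minimal such that the support lies in $S_m$; thus it contains $t_i$ exactly when the support lies in $S_i$.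 Hence $f$ lies between positive constant multiples of $\prod_it_i^{N(S_i)}$. For a monomial $y^v$ we have $y^v=\prod_it_i^{v(S_i)}$, and $t_r\le|y|\le rt_r$. Put $A_i(s)=sN(S_i)+v(S_i)+i$. For real $s$ in a bounded interval there is a constant $C\ge1$ such that the integral of $y^vf^se^{-|y|}$ over the sector lies between $C^{-1}\Phi_r(s)$ and $C\Phi_1(s)$, where
\[
\Phi_\rho(s)=\prod_{i<r}\int_0^1t^{A_i(s)-1}dt\cdot\int_0^\infty t^{A_r(s)-1}e^{-\rho t}\,dt .
\]
This is finite if and only if all $A_i(s)$ are positive, and then $\Phi_\rho=\rho^{-A_r}\Gamma(A_r)\prod_{i<r}A_i^{-1}$. As $A\,\Gamma(A)=\int_0^\infty t^Ae^{-t}dt\ge\int_1^\infty e^{-t}dt=e^{-1}$ for $A>0$, we get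
\begin{equation}\label{eq:sector}
\Phi_r(s)\ge e^{-1}r^{-A_r(s)}\prod_{i=1}^rA_i(s)^{-1}.
\end{equation}
If $Z_{y^v}(s)$ converges for all real $s>a$, then it is holomorphic in $\operatorname{Re}s>a$, because the integrand is holomorphic in $s$ and $|f^s|\le f^{a'}+f^{a''}$ for $a<a'\le\operatorname{Re}s\le a''$.

\emph{Step 2: growth of $Z$.} For $v=w$ we have $A_i(s)=N(S_i)(s+c)+\varepsilon(S_i)$, and $N(S_i)\ge i>0$ because the $y_j$ are factors. So in every sector all $A_i(s)$ are positive for $s>-c$, and $Z$ is holomorphic in $\operatorname{Re}s>-c$. Choose $\pi$ such that the sets $S^{(1)},\dots,S^{(M)}$ occur among the $S_i$; this is possible because they form a strict chain. For the $M$ corresponding indices $A_i(s)=N(S_i)(s+c)$, and the other $A_i(s)$ are bounded above for $-c<s\le0$. The other sectors contribute nonnegative amounts. By \eqref{eq:sector}, $Z(s)\ge C'(s+c)^{-M}$ for $-c<s\le0$, with $C'>0$.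

\emph{Step 3: all $Z_q$ are holomorphic in $\operatorname{Re}s>-1/D$.} For any monomial $y^v$ and real $s>-1/D$ we have $A_i(s)\ge sN(S_i)+i>0$, since $N(S_i)\le D$ and $i\ge1$.

\emph{Step 4: the functional equation.} Let $b_f(s)f^s=\Theta f^{s+1}$, where $\Theta$ is a finite sum of terms $s^lp(y)\partial^\beta$ and has order $\nu$. For each complex $s$ this is an identity of functions on $Q$. Let $\operatorname{Re}s>\nu$. For $|\gamma|\le\nu$ the function $\partial^\gamma f^{s+1}$ is a polynomial times $f^{s+1-|\gamma|}$, an exponent with positive real part. So it has at most polynomial growth on $Q$, and it tends to $0$ as $y_j\to0$ with the other coordinates fixed, because $y_j$ divides $f$. Integrate by parts one variable at a time: the boundary terms vanish at $y_j=0$ for this reason and at $y_j=\infty$ because of $e^{-|y|}$. Thus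
\[
\int_Qp\,y^we^{-|y|}\,\partial^\beta f^{s+1}\,dy=(-1)^{|\beta|}\int_Qf^{s+1}\,\partial^\beta\bigl(p\,y^we^{-|y|}\bigr)\,dy=Z_q(s+1)
\]
for a polynomial $q$ independent of $s$. Summing, $b_f(s)Z(s)=\sum_ls^lZ_{q_l}(s+1)$ for $\operatorname{Re}s>\nu$, with finitely many polynomials $q_l$. By Step 3 the right side is holomorphic in $\operatorname{Re}s>-1-1/D$, a half-plane that contains $-c$ because $c\le1$. Both sides are holomorphic in $\operatorname{Re}s>-c$, so the identity holds there, and $b_f(s)Z(s)$ stays bounded as $s\downarrow-c$. By Step 2, $|b_f(s)|\le C''(s+c)^M$ as $s\downarrow-c$.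
\end{proof}

\begin{remark}
The hypotheses $c\le1$ and $w\in\mathbb Z^Y_{\geq0}$ are both used in Step 4, and both are needed. For $f=y$, $w=1$, $c=2$ one has $\varepsilon(Y)=0$, but $-2$ is not a root of $s+1$. For $f=y^2$, $w=\frac12$, $c=\frac34$ one has $\varepsilon(Y)=0$, but $-\frac34$ is not a root of $(s+1)(s+\frac12)$. The first restriction is why the roots below $-1$ are reached through the symmetry theorem; the second is the source of the difficulty in Section~\ref{sec:weights}.
\end{remark}

In our applications the variables are indexed by integers and all supports are intervals. Then only intervals $S$ have to be tested, and a chain can be produced from a family that is merely laminar. For an interval $A$ of \emph{points} let $J_A=\{j:\ j,j+1\in A\}$; we think of $j$ as the edge joining the points $j$ and $j+1$, so that $J_A$ is the set of the $|A|-1$ edges inside $A$. Every interval $J$ equals $J_A$ for a unique interval $A$ with $|A|\ge2$, and $J_A\subset J_{A'}$ is equivalent to $A\subset A'$ for such intervals.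

\begin{corollary}\label{cor:runs}
Let $Y\subset\mathbb Z$ and let $f$, $N$, $c$ be as in Proposition~\ref{prop:pole}, with the support of every factor of $f$ an interval. Let $w\in\mathbb Z_{\ge0}^Y$ satisfy
\[
w(J_A)\ge cN(J_A)-(|A|-1)
\]
for all intervals $A$ with $|A|\ge2$ and $J_A\subset Y$. If equality holds for all members of a laminar family $\mathcal F$ of such intervals, then $\operatorname{mult}_{-c}b_f\ge|\mathcal F|$.
\end{corollary}

\begin{proof}
A set $S\subset Y$ is the disjoint union of its \emph{runs}, the maximal intervals contained in it. An interval lies in $S$ if and only if it lies in one run, so $N(S)$, and with it $\varepsilon(S)$, is the sum of its values on the runs of $S$. The hypothesis says $\varepsilon(J_A)\ge0$, hence $\varepsilon(S)\ge0$ for all $S$.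

Enumerate $\mathcal F=\{A_1,\dots,A_M\}$ by nondecreasing size and let $S^{(l)}=J_{A_1}\cup\dots\cup J_{A_l}$. The maximal sets among $A_1,\dots,A_l$ are pairwise disjoint by laminarity. If $A$ lies to the left of $A'$ and is disjoint from it, the index $\max A$ lies between $J_A$ and $J_{A'}$ and belongs to neither. So the runs of $S^{(l)}$ are exactly the $J_A$ with $A$ maximal among $A_1,\dots,A_l$, and $\varepsilon(S^{(l)})=0$. If $J_{A_l}\subset S^{(l-1)}$, then $J_{A_l}$ lies in a run $J_{A_h}$ with $h<l$, so $A_l\subsetneq A_h$, contradicting the enumeration. Thus the chain is strict, and Proposition~\ref{prop:pole} applies.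
\end{proof}

\section{Laminar families and the upper bound}\label{sec:upper}

Fix $c\in(0,1]$ and write $T=T_c$, $L_m=L_m(c)$, and $L_\lambda=\sum_tL_{\lambda_t}$ for a partition $\lambda$. For $f=f_n$ the factors with support in $J_A$ are the differences $x_j-x_i$ with $i<j$ in $A$, so $N(J_A)=\binom{|A|}2$, and the condition of Corollary~\ref{cor:runs} reads $w(J_A)\ge k_{|A|}$, where
\[
k_m=c\binom m2-(m-1)=(m-1)\Bigl(\frac{cm}2-1\Bigr)\qquad(m\ge1).
\]
Note $k_1=0$. Equality $w(J_A)=k_{|A|}$ is possible only if $k_{|A|}$ is a nonnegative integer, and for $m\ge2$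
\[
k_m\in\mathbb Z_{\ge0}\iff c\tbinom m2\text{ is an integer }\ge m-1\iff m\in T .
\]
The middle condition is also necessary for $s+c$ to be one of the factors $s+i/\binom m2$ in \eqref{eq:soft} for $\xi_m$. So the same set $T$ governs the lower and the upper bound, and this is why they meet.

\begin{lemma}\label{lem:rec}
\begin{enumerate}
\item[(a)] $L_1=0$, and for $m\ge2$ one has $L_m=\max_{\lambda\vdash m,\,\lambda\ne(m)}L_\lambda+\chi(m)$, where $\chi(m)=1$ if $m\in T$ and $\chi(m)=0$ otherwise.
\item[(b)] Every partition $\lambda$ has a refinement $\lambda'$, obtained by subdividing parts, such that all parts of $\lambda'$ lie in $T\cup\{1\}$ and $L_{\lambda'}=L_\lambda$.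
\end{enumerate}
\end{lemma}

\begin{proof}
(a) All sizes in $T$ are at least $2$, so $L_1=0$. Let $m\ge2$ and let $\mathcal F$ be a laminar family with sizes in $T$ that does not contain $[m]$. Its maximal members together with the uncovered points, taken as singletons, form a set partition $P\ne\{[m]\}$, and every member of $\mathcal F$ lies in a block. So $|\mathcal F|\le\sum_tL_{|P_t|}$. Conversely, for any $P\ne\{[m]\}$ the union of optimal families on the blocks is laminar and does not contain $[m]$. Finally $[m]$ can be added to a family exactly when $m\in T$.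

(b) By (a), a part $m>1$ with $m\notin T$ can be replaced by a partition $\mu\ne(m)$ of $m$ with $L_\mu=L_m$. Each replacement increases the number of parts, so the process ends.
\end{proof}

For $c=1$ every $m\ge2$ lies in $T$, and (a) gives $L_m=m-1$ by induction, since $\sum_t(\lambda_t-1)$ is largest for two parts. So Theorem~\ref{thm:mult} asserts that $-1$ has multiplicity $n-1$ in $b_{\xi_n}$.

\begin{lemma}\label{lem:upper}
$\operatorname{mult}_{-c}b_{\xi_\lambda}\le L_\lambda$ for every partition $\lambda$.
\end{lemma}

\begin{proof}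
By (P2) and (P1), $b_{\xi_\lambda}$ divides $\prod_tb_{\xi_{\lambda_t}}$, so it suffices to show $\operatorname{mult}_{-c}b_{\xi_m}\le L_m$ for all $m$. We use induction on $m$. For $m=1$, $b_{\xi_1}=1$. For $m\ge2$ use \eqref{eq:soft}. By induction, $\Lambda_m$ contributes at most $\max_{\lambda\ne(m)}L_\lambda$, and the remaining squarefree factor contributes at most $\chi(m)$. Now apply Lemma~\ref{lem:rec}(a).
\end{proof}

\section{Integer weights on a path}\label{sec:weights}

We keep $c\in(0,1]$ fixed. We need a weight on the edges of the path $1,\dots,n$ that satisfies $w(J_A)\ge k_{|A|}$ for all intervals $A$, with equality on a laminar family of the largest possible size.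

\begin{lemma}\label{lem:weights}
Let $n\in T$. There are a laminar family $\mathcal F$ of intervals in $[n]$, with sizes in $T$, with $[n]\in\mathcal F$ and $|\mathcal F|=L_n$, and a weight $w\in\mathbb Z_{\ge0}^{n-1}$, such that $w(J_A)\ge k_{|A|}$ for all intervals $A\subset[n]$, with equality for $A\in\mathcal F$.
\end{lemma}

The construction follows the recursion for $L_n$: cut the path into consecutive blocks, weight the blocks by induction, and then weight the edges that connect neighboring blocks. How much the connecting edges must carry is given by the identity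
\begin{equation}\label{eq:add}
k_{a_1+\dots+a_p}=\sum_{l=1}^pk_{a_l}+c\,e_2(a_1,\dots,a_p)-(p-1)
\end{equation}
for positive integers $a_1,\dots,a_p$, where $e_2(a_1,\dots,a_p)=\sum_{l<l'}a_la_{l'}$; it follows from $\binom{\sum a_l}2=\sum\binom{a_l}2+e_2$ and $\sum a_l-1=\sum(a_l-1)+(p-1)$. These amounts need be neither integers nor nonnegative, while the total over the whole path has to be exact. We therefore round up the \emph{partial sums} from the left end, not the individual amounts. The total is then untouched, and an interval of blocks loses less than $1$. This loss is absorbed because an interval that does not start at the left end needs less than the difference of the two partial sums.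

\begin{proof}
Induction on $n$. By Lemma~\ref{lem:rec} there is a partition $(a_1\ge\dots\ge a_p)\ne(n)$ of $n$ with all parts in $T\cup\{1\}$ and $\sum_lL_{a_l}=L_n-1$. Either (i) $a_1\in T$, so that $ca_1\ge2$, or (ii) all $a_l=1$ and $p=n$. Let $C_1,\dots,C_p$ be consecutive blocks of $[n]$ of these sizes. On each block of size in $T$ take the family and the weights given by induction, and let $\mathcal F$ consist of these families and $[n]$. It is laminar and $|\mathcal F|=L_n$. For every block, $w(J_{C_l})=k_{a_l}$, and $w(J_A)\ge k_{|A|}$ for intervals $A\subset C_l$ (for one point, $0=k_1$).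

For $1\le i\le j\le p$ put
\[
\kappa_{ij}=c\,e_2(a_i,\dots,a_j)-(j-i),\qquad \kappa_j=\kappa_{1j},\qquad V_j=\max(0,\lceil\kappa_j\rceil),
\]
and give the edge between $C_j$ and $C_{j+1}$ the weight $V_{j+1}-V_j$.

\emph{The weights are nonnegative, and $V_1=0$, $V_p=\kappa_p$.} We have $\kappa_1=0$, so $V_1=0$. In case (i), $\kappa_{j+1}-\kappa_j=c(a_1+\dots+a_j)a_{j+1}-1\ge ca_1-1\ge1$, so $\kappa_j$ increases from $0$ and $V_j=\lceil\kappa_j\rceil$. In case (ii), $\kappa_j=k_j=(j-1)(\frac{cj}2-1)$ is $\le0$ for $j\le2/c$ and nondecreasing for $j\ge2/c$. In both cases $V_j$ is nondecreasing. By \eqref{eq:add}, $\kappa_p=k_n-\sum_lk_{a_l}$, an integer because $n\in T$ and $a_l\in T\cup\{1\}$. It is nonnegative, in case (i) by monotonicity and in case (ii) because it equals $k_n$. So $V_p=\kappa_p$.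

\emph{Claim: $V_j-V_i\ge\kappa_{ij}$ for $i<j$.} For $i=1$ this is $V_j\ge\kappa_j$. Let $i\ge2$. The products $a_la_{l'}$ with $l<l'$ that occur in $\kappa_j$ but not in $\kappa_i$ are those with $i<l'\le j$; separating $l\ge i$ from $l<i$ gives
\begin{equation}\label{eq:slack}
\kappa_j-\kappa_i=\kappa_{ij}+\Sigma,\qquad\Sigma=c(a_1+\dots+a_{i-1})(a_{i+1}+\dots+a_j).
\end{equation}
Whenever $V_i=\lceil\kappa_i\rceil$ and $\Sigma\ge1$, we get $V_j-V_i>\kappa_j-\kappa_i-1\ge\kappa_{ij}$. In case (i) both conditions hold, as $\Sigma\ge ca_1\ge2$. In case (ii) let $q=j-i+1$, so $\kappa_{ij}=k_q$. If $k_q\le0$, the claim follows from $V_j\ge V_i$. Let $k_q>0$, that is, $q>2/c$. If $\kappa_i>0$, then $V_i=\lceil\kappa_i\rceil$ and $\Sigma=c(i-1)(q-1)\ge cq-c>2-c\ge1$; here $c\le1$ is used. If $\kappa_i\le0$, then $V_i=0$ and $V_j\ge k_j\ge k_q$ because $j\ge q>2/c$.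

\emph{Intervals meeting several blocks.} Let $A$ meet exactly $C_i,\dots,C_j$ with $i<j$, in sets of sizes $x,a_{i+1},\dots,a_{j-1},y$, where $1\le x\le a_i$ and $1\le y\le a_j$. The connecting edges in $J_A$ have total weight $V_j-V_i$. By the claim, the monotonicity of $e_2$ in nonnegative arguments, and \eqref{eq:add},
\begin{align*}
w(J_A)&\ge k_x+\sum_{i<l<j}k_{a_l}+k_y+\kappa_{ij}\\
&\ge k_x+\sum_{i<l<j}k_{a_l}+k_y+c\,e_2(x,a_{i+1},\dots,a_{j-1},y)-(j-i)=k_{|A|}.
\end{align*}
Finally $w(J_{[n]})=\sum_lk_{a_l}+V_p=k_n$, and for the other members of $\mathcal F$ equality holds by induction.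
\end{proof}

\begin{example}
Let $c=\frac12$, so $k_m=(m-1)(\frac m4-1)$ and $k_4,\dots,k_8=0,1,\frac52,\frac92,7$, while $k_2,k_3<0$. Thus $T\cap[8]=\{4,5,8\}$, and Lemma~\ref{lem:rec}(a) gives $L_4=1$, $L_5=L_6=L_7=2$, $L_8=3$. For $n=4$ all weights are $0$. For $n=5$ the blocks $(4,1)$ give $w=(0,0,0,1)$. For $n=8$ take the blocks $(5,1,1,1)$: then $\kappa_j=k_{4+j}-k_5=0,\frac32,\frac72,6$ and $V_j=0,2,4,6$, so $w=(0,0,0,1,2,2,2)$ and $\mathcal F=\{[4],[5],[8]\}$. Rounding up the increments $\frac32,2,\frac52$ one by one would give the total $7$ instead of $6$ and destroy the equality for $[8]$.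
\end{example}

\section{The multiplicities of the roots}\label{sec:proofs}

\begin{proposition}\label{prop:exact}
For $c\in(0,1]$ and every partition $\lambda$, $\operatorname{mult}_{-c}b_{\xi_\lambda}=\sum_tL_{\lambda_t}(c)$.
\end{proposition}

\begin{proof}
The inequality $\le$ is Lemma~\ref{lem:upper}. For $\ge$, let $\lambda\vdash n$, and suppose first that all parts lie in $T\cup\{1\}$. If all parts are $1$, then $L_\lambda=0$. Otherwise let $Y$ be the nonempty set of $j\in[n-1]$ such that $j$ and $j+1$ lie in the same one of the consecutive blocks defining $\xi_\lambda$. Up to sign, $\xi_\lambda$ is the product of the forms $\sum_{j\in J_A}y_j$ over the intervals $A$ with $|A|\ge2$ contained in a block. This is a polynomial $f$ in the $y_j$, $j\in Y$, as in Corollary~\ref{cor:runs}, and $b_f=b_{\xi_\lambda}$ by (P1). An interval $A$ has $J_A\subset Y$ exactly when it lies in one block, and then $cN(J_A)-(|A|-1)=k_{|A|}$. Take on each block of size in $T$ the family and the weights of Lemma~\ref{lem:weights}. The union of the families is laminar of cardinality $L_\lambda$,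 and Corollary~\ref{cor:runs} gives $\operatorname{mult}_{-c}b_{\xi_\lambda}\ge L_\lambda$.

For general $\lambda$ choose $\lambda'$ as in Lemma~\ref{lem:rec}(b); we may assume $\xi_\lambda\ne1$. Let $P'$ be a set partition with block sizes $\lambda'$ that refines the one defining $F=\xi_\lambda$, and let $p\in\mathbb C^n$ have coordinates that are equal exactly within the blocks of $P'$. Then $F_p=\xi_{P'}$, so $b_{\xi_{\lambda'}}\mid b_{\xi_\lambda}$ by Proposition~\ref{prop:red}(a) and (P1), and $\operatorname{mult}_{-c}b_{\xi_\lambda}\ge L_{\lambda'}=L_\lambda$.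
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $I$ be as in \eqref{eq:soft}, which holds by Corollary~\ref{cor:soft}. Let $r\le i\le d$ and $c=i/d\in(0,1]$. Then $c\binom n2=i$ is an integer $\ge n-1$, so $n\in T_c$. By Proposition~\ref{prop:exact} and Lemma~\ref{lem:rec}(a),
\[
\operatorname{mult}_{-c}\Lambda_n=\max_{\lambda\ne(n)}L_\lambda(c)=L_n(c)-1,\qquad\operatorname{mult}_{-c}b_{\xi_n}=L_n(c).
\]
So $-c$ is a root of $b_{\xi_n}/\Lambda_n$, that is, $i\in I$. Since $I=2d-I\subset\{r,\dots,2d-r\}$, we get $I=\{r,\dots,2d-r\}=\{n-1,\dots,(n-1)^2\}$.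
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:mult}]
For $0<c\le1$ apply Proposition~\ref{prop:exact} to $\lambda=(n)$. The reflection $s\mapsto-2-s$ sends $-c$ to $-(2-c)$, so Lemma~\ref{lem:sym} gives the case $1\le c<2$. There are no other roots by Corollary~\ref{cor:soft}. The polynomials $b_{\xi_\lambda}$ and $\prod_tb_{\xi_{\lambda_t}}$ are monic and symmetric, have all their roots in $(-2,0)$, and have the same multiplicities on $[-1,0)$ by Proposition~\ref{prop:exact}. So they are equal.
\end{proof}

\section{Type $B_n$}\label{sec:B}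

The proof of Theorem~\ref{thm:B} has the same four parts. What is new is a distinguished block, the coordinates equal to $0$, on which the local model is $\beta_m$ instead of a Vandermonde determinant. Let $\Lambda_n^B$ be the least common multiple in Theorem~\ref{thm:B}.

\emph{Reduction.} Apply Proposition~\ref{prop:red} to $F=\beta_n$ on $\mathbb C^n$, with factors $x_i$ and $x_i\pm x_j$, so that $r=n$ and $D=n^2$. Let $p\ne0$ have $m<n$ zero coordinates, and group its nonzero coordinates by equality up to sign. Permutations and sign changes of the coordinates preserve $\beta_n$ up to sign, so we may move $p$ to a point with $x_1=\dots=x_m=0$ whose other coordinates are constant on consecutive blocks of sizes $\lambda\vdash n-m$, with nonzero block values that have pairwise distinct squares. The factors vanishing there are $x_i$ and $x_i\pm x_j$ for $i,j\le m$, and $x_i-x_j$ for $i,j>m$ in the same block. So $F_p$ becomes $\pm\beta_{m,\lambda}$, and every $(m,\lambda)\ne(n,\emptyset)$ arises from such a point. By (P1), $\Lambda_F=\Lambda_n^B$, and with Lemma~\ref{lem:sym},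
\begin{equation}\label{eq:softB}
b_{\beta_n}=\Lambda_n^B\prod_{i\in I}\Bigl(s+\frac i{n^2}\Bigr),\qquad I=2n^2-I\subset\{n,\dots,2n^2-n\}.
\end{equation}

\emph{Upper bound.} Fix $c\in(0,1]$ and keep $T$, $k_m$, $L_\lambda$ as before. Put $\gamma_m=cm^2-m$ for $m\ge0$ and
\[
T^B=\{m\ge1:\ cm^2\in\mathbb Z,\ cm\ge1\}=\{m\ge1:\ \gamma_m\in\mathbb Z_{\ge0}\}.
\]
Let $\chi^B$ be the indicator function of $T^B$, and define $L^B_0=0$ and $L_n^B=\max_{(m,\lambda)\ne(n,\emptyset)}(L^B_m+L_\lambda)+\chi^B(n)$ for $n\ge1$. We claim $\operatorname{mult}_{-c}b_{\beta_n}\le L_n^B$. This holds for $n=0$. If it holds for all $m<n$, then (P2) and Lemma~\ref{lem:upper} give $\operatorname{mult}_{-c}b_{\beta_{m,\lambda}}\le L^B_m+L_\lambda$, hence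
\begin{equation}\label{eq:upperB}
\operatorname{mult}_{-c}\Lambda^B_n\le L^B_n-\chi^B(n).
\end{equation}
The squarefree factor in \eqref{eq:softB} vanishes at $-c$ only if $cn^2$ is an integer $\ge n$, that is, $n\in T^B$. This proves the claim, and \eqref{eq:upperB} holds for all $n\ge1$.

\emph{The orthant.} Add a point $0$ to the path, put $x_0=0$, and let $y_j=x_{j+1}-x_j$ for $j\in Y=\{0,\dots,n-1\}$. For $1\le i<j$ the factors of $\pm\beta_n$ are $x_j-x_i=y_i+\dots+y_{j-1}$ and $x_i+x_j=2(y_0+\dots+y_{i-1})+y_i+\dots+y_{j-1}$, and for $j\ge1$ we have $x_j=y_0+\dots+y_{j-1}$. The coefficients are nonnegative, the supports are intervals, and every $y_j$ is a factor. Let $A\subset\{0,\dots,n\}$ be an interval. If $A=\{0,\dots,q\}$, the factors supported in $J_A$ are those of $\beta_q(x_1,\dots,x_q)$, so $N(J_A)=q^2$. If $0\notin A$, they are the differences $x_j-x_i$ with $i<j$ in $A$, so $N(J_A)=\binom{|A|}2$. The quantity $cN(J_A)-(|A|-1)$ in Corollary~\ref{cor:runs} is therefore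
\[
G(A)=\gamma_{|A|-1}\ \text{ if }0\in A,\qquad G(A)=k_{|A|}\ \text{ if }0\notin A ,
\]
and $G(A)=0$ for $|A|=1$.

\begin{lemma}\label{lem:weightsB}
Let $n\in T^B$. There are a laminar family $\mathcal F$ of intervals in $\{0,\dots,n\}$, each with at least two points, with $\{0,\dots,n\}\in\mathcal F$ and $|\mathcal F|=L^B_n$, and a weight $w\in\mathbb Z_{\ge0}^Y$, such that $w(J_A)\ge G(A)$ for all intervals $A\subset\{0,\dots,n\}$, with equality for $A\in\mathcal F$.
\end{lemma}

\begin{proof}
Induction on $n$. Choose $(a_0,\lambda)\ne(n,\emptyset)$ with $L^B_{a_0}+L_\lambda=L^B_n-1$. If $a_0\ge1$ and $a_0\notin T^B$, then $L^B_{a_0}=L^B_m+L_\mu$ for some $m<a_0$ and $\mu\vdash a_0-m$, and we replace $a_0$ by $m$ and add the parts of $\mu$ to $\lambda$. After finitely many such steps and an application of Lemma~\ref{lem:rec}(b), $a_0\in T^B\cup\{0\}$, $a_0<n$, and the parts $a_1\ge\dots\ge a_p$ of $\lambda$ lie in $T\cup\{1\}$, with $p\ge1$. Either (i) $a_0\in T^B$ or $a_1\in T$, or (ii) $a_0=0$, all other $a_l=1$, and $p=n$.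

Let $C_0=\{0,\dots,a_0\}$, followed by consecutive blocks $C_1,\dots,C_p$ of sizes $a_1,\dots,a_p$. On $C_0$ use the induction hypothesis if $a_0\in T^B$, and on the $C_l$ with $a_l\in T$ use Lemma~\ref{lem:weights}. Let $\mathcal F$ consist of these families and $\{0,\dots,n\}$; it is laminar of cardinality $L_n^B$. Intervals inside one block satisfy the required inequality, and $w(J_{C_0})=\gamma_{a_0}$, $w(J_{C_l})=k_{a_l}$ for $l\ge1$.

Let $M_j=a_0+a_1+\dots+a_j$. The weight that the connecting edges inside $C_0\cup\dots\cup C_j$ must carry is $\kappa_j=\gamma_{M_j}-\gamma_{a_0}-\sum_{l=1}^jk_{a_l}$, for $0\le j\le p$. Put $V_j=\max(0,\lceil\kappa_j\rceil)$ and give the edge between $C_{j-1}$ and $C_j$ the weight $V_j-V_{j-1}$. For $M\ge0$ and $y\ge1$, expanding and using $y^2-\binom y2=\binom{y+1}2$ gives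
\begin{equation}\label{eq:addB}
\gamma_{M+y}-\gamma_M-k_y=c\Bigl(2My+\tbinom{y+1}2\Bigr)-1 ,
\end{equation}
so that $\kappa_0=0$ and $\kappa_j-\kappa_{j-1}=c\bigl(2M_{j-1}a_j+\binom{a_j+1}2\bigr)-1$.

\emph{The weights are nonnegative, and $V_0=0$, $V_p=\kappa_p$.} If $a_0\in T^B$, every increment of $\kappa_j$ is at least $2ca_0-1\ge1$. If $a_0=0$ and $a_1\in T$, the first increment is $\frac{ca_1}2(a_1+1)-1\ge a_1$ and the later ones are at least $2ca_1-1\ge3$. So in case (i) $\kappa_j$ increases from $0$ and $V_j=\lceil\kappa_j\rceil$. In case (ii), $\kappa_j=\gamma_j=j(cj-1)$ is $\le0$ for $j\le1/c$ and increasing for $j\ge1/c$, and $\kappa_n\ge0$ since $n\in T^B$. In both cases $V_j$ is nondecreasing and $\kappa_p\ge0$. As $\gamma_n$, $\gamma_{a_0}$ and the $k_{a_l}$ are integers, $V_p=\kappa_p$, and $w(Y)=\gamma_{a_0}+\sum_lk_{a_l}+V_p=\gamma_n$. This is the equality for $\{0,\dots,n\}$.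

It remains to check intervals $A$ that meet exactly $C_i,\dots,C_j$ with $i<j$. Let $x=|A\cap C_i|$ and $y=|A\cap C_j|\le a_j$. The connecting edges in $J_A$ have total weight $V_j-V_i$.

\emph{The case $0\in A$.} Here $i=0$ and $A=\{0,\dots,M_{j-1}+y\}$. The right side of \eqref{eq:addB} increases with $y$, so $V_j\ge\kappa_j\ge\kappa_{j-1}+\gamma_{M_{j-1}+y}-\gamma_{M_{j-1}}-k_y$. Inserting the definition of $\kappa_{j-1}$,
\[
w(J_A)\ge\gamma_{a_0}+\sum_{0<l<j}k_{a_l}+k_y+V_j\ge\gamma_{M_{j-1}+y}=G(A).
\]

\emph{The case $0\notin A$.} Now $1\le x\le a_i$, also for $i=0$, and the parts of $A$ in the blocks contribute at least $k_x+\sum_{i<l<j}k_{a_l}+k_y$. By \eqref{eq:add} and the monotonicity of $e_2$, as at the end of the proof of Lemma~\ref{lem:weights}, it suffices to show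
\[
V_j-V_i\ge\kappa_{ij}:=c\,e_2(a_i,\dots,a_j)-(j-i).
\]
For $i=0$ each increment of $\kappa_l$ is at least $cM_{l-1}a_l-1$, so $V_j\ge\kappa_j\ge c\sum_{l=1}^jM_{l-1}a_l-j=\kappa_{0j}$. Let $i\ge1$. Since $e_2(a_i,\dots,a_j)=\sum_{l=i+1}^ja_l(M_{l-1}-M_{i-1})$, the formula for the increments gives
\[
\kappa_j-\kappa_i=\kappa_{ij}+\Sigma,\qquad\Sigma=c\sum_{l=i+1}^ja_l\Bigl(M_{l-1}+M_{i-1}+\frac{a_l+1}2\Bigr).
\]
If $V_i=\lceil\kappa_i\rceil$ and $\Sigma\ge1$, then $V_j-V_i>\kappa_j-\kappa_i-1\ge\kappa_{ij}$. In case (i) both conditions hold, since $\Sigma>cM_1=c(a_0+a_1)\ge1$. In case (ii), $M_l=l$; put $\delta=j-i$. Then $\kappa_{ij}=k_{\delta+1}$ and $\Sigma=c\sum_{l=i+1}^j(l+i-1)\ge c\,\delta\cdot2i$. If $k_{\delta+1}\le0$, use $V_j\ge V_i$. Otherwise $c(\delta+1)>2$, so $c\delta>2-c\ge1$ and $\Sigma>2i$. If $\kappa_i>0$, both conditions above hold. If $\kappa_i\le0$, then $V_i=0$ and $V_j\ge\kappa_j=\kappa_{ij}+\kappa_i+\Sigma>\kappa_{ij}+(ci^2-i)+2i>\kappa_{ij}$.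
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $n\le i\le n^2$ and $c=i/n^2\in(0,1]$. Then $cn^2=i$ is an integer $\ge n$, so $n\in T^B$. Lemma~\ref{lem:weightsB} and Corollary~\ref{cor:runs} give $\operatorname{mult}_{-c}b_{\beta_n}\ge L_n^B$, while $\operatorname{mult}_{-c}\Lambda_n^B\le L^B_n-1$ by \eqref{eq:upperB}. So $i\in I$ in \eqref{eq:softB}, and $I=2n^2-I\subset\{n,\dots,2n^2-n\}$ gives $I=\{n,\dots,2n^2-n\}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BW}
Asilata Bapat and Robin Walters, \emph{The Bernstein-Sato $b$-function of the Vandermonde determinant}, arXiv:1503.01055 (2015).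

\bibitem{NM}
L.~Narv\'aez Macarro, \emph{A duality approach to the symmetry of Bernstein--Sato polynomials of free divisors}, Adv. Math. 281 (2015).

\end{thebibliography}
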